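# Adequate knots with small knot Floer width and large Turaev genus

## 1. Circles and diagonals on two closed braids

Take the figure-eight knot as the closure of the 3-braid $\sigma_1\sigma_2^{-1}\sigma_1\sigma_2^{-1}$. This is its standard diagram, with 4 crossings. Each crossing can be smoothed in two ways: along the braid direction, giving two parallel strands, or across it, giving a cap above a cup. Because $\sigma_1$ and $\sigma_2^{-1}$ have opposite handedness, the smoothing that runs along the strands at $\sigma_1$ has the same type ($A$ or $B$) as the one that runs across at $\sigma_2^{-1}$. So one of the two uniform states smooths both $\sigma_1$'s along the strands and both $\sigma_2^{-1}$'s across. Strand 1 closes up to a circle, and strands 2 and 3 are cut at two levels into two circles: three circles in all. The other uniform state is the same picture with the roles of strands 1 and 3 exchanged, so it also has three circles. Note that $4+2-3-3=0$.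

Here is the vocabulary for such counts. At each crossing of a diagram $D$ there is an $A$-smoothing and a $B$-smoothing. Which is which depends only on which strand is over, not on orientations. A state $s$ is a choice of smoothing at every crossing. It gives $|s|$ disjoint circles in the plane. The all-$A$ and all-$B$ states are $s_A$ and $s_B$, and $c(D)$ is the number of crossings.

**Definition 1 (Turaev genus).** The Turaev genus of $D$ is
$$g_T(D)=\frac{c(D)+2-|s_A|-|s_B|}{2},\tag{1}$$
which is the genus of the Turaev surface $F(D)$. For a non-split link $L$, $g_T(L)$ is the minimum of $g_T(D)$ over all diagrams $D$ of $L$. One has $g_T(L)=0$ if and only if $L$ is alternating.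

**Definition 2 (adequacy).** $D$ is $A$-adequate if $|s_A|>|s|$ for every state $s$ with exactly one $B$-smoothing, and $B$-adequate if $|s_B|>|s|$ for every state $s$ with exactly one $A$-smoothing. It is adequate if it is both. A knot is adequate if it has an adequate diagram.

Let $X\in\{A,B\}$. At a crossing, the $X$-smoothing consists of two short arcs, and we say that the crossing *faces* the circles of $s_X$ that contain these arcs. If the two circles are distinct, changing the smoothing merges them and the count drops by one. If both arcs lie on one circle, changing the smoothing splits that circle and the count rises by one. So: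

> $D$ is $X$-adequate if and only if every crossing faces two distinct circles of $s_X$. $\quad(2)$

For instance, the one-crossing diagram of the unknot has one uniform state with two circles, where (2) holds, and one with a single circle, which the crossing faces on both sides. So it is not adequate. In the first state of the figure-eight above, each $\sigma_2^{-1}$ faces the two different circles cut from strands 2 and 3, and each $\sigma_1$ faces the circle of strand 1 and one of those two. The second state is symmetric, so the diagram is adequate.

Now a larger example. Let $B$ be the closure of
$$\sigma_1^3\sigma_2^2\sigma_1^2\sigma_2^3 ,$$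
with 10 crossings. The permutation is $(12)$ times $(23)$, a 3-cycle, so $B$ is a knot. All crossings have the same sign, so one uniform state is the Seifert state: three concentric circles, and every crossing faces two different ones. In the other uniform state every crossing is smoothed across. A block $\sigma_i^n$ then leaves $n-1$ small circles between its crossings, together with one cap-cup pair $e_i$. The small circles number $2+1+1+2=6$. What remains is the closure of $e_1e_2e_1e_2=e_1e_2$ (use $e_1e_2e_1=e_1$). This closure is a single loop: from top point 1 the cap of $e_1$ leads to top point 2, which is bottom point 2; the cup of $e_2$ leads to bottom point 3, which is top point 3; going down strand 3 one meets the cap of $e_2$, then the cup of $e_1$, and returns along strand 1. So there are $7$ circles. In a block of length $n$ the crossings face, in order, (loop, $z_1$), $(z_1,z_2),\dots$, ($z_{n-1}$, loop). Since $n\ge2$ each time, these pairs are distinct, and the diagram is adequate. By (1) its Turaev genus is $\frac12(10+2-3-7)=1$.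

Next, look at the same knots through knot Floer homology. For a knot $K\subset S^3$ the group $\widehat{HFK}(K)$ is bigraded by the Maslov grading $M$ and the Alexander grading $A$; put $\delta=A-M$. Thus a $\delta$-grading is a diagonal in the $(A,M)$-plane.

**Definition 3 (knot Floer width).** $w_{HF}(K)=\delta_{\max}-\delta_{\min}+1$, where $\delta_{\max}$, $\delta_{\min}$ are the largest and smallest $\delta$-gradings in which $\widehat{HFK}(K)\neq0$.

The graded Euler characteristic is the Alexander polynomial: the coefficient of $T^s$ in $\Delta_K$ is $\sum_m(-1)^m\dim\widehat{HFK}_m(K,s)$. If the homology lies in a single grading $\delta=d$, then this coefficient is $(-1)^{s-d}\dim\widehat{HFK}(K,s)$. Hence: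

> If $w_{HF}(K)=1$, then coefficients of $\Delta_K$ at consecutive powers of $T$, if both nonzero, have opposite signs. $\quad(3)$

The figure-eight, with $\Delta=-T+3-T^{-1}$, is alternating, and its homology lies in the single diagonal $\delta=0$ (Fact 2 below). So $w_{HF}=1=g_T+1$.

For $B$ use the reduced Burau representation
$$\sigma_1\mapsto\begin{pmatrix}-t&1\\0&1\end{pmatrix},\qquad \sigma_2\mapsto\begin{pmatrix}1&0\\t&-t\end{pmatrix},$$
for which $(1+t+t^2)\Delta\doteq\det(I-\psi(\beta))=1-\operatorname{tr}\psi(\beta)+\det\psi(\beta)$ when $\beta$ is a 3-braid. Put $p=1-t$ and $q=1-t+t^2$, so $tpq=t-2t^2+2t^3-t^4$. Then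
$$\sigma_1^2\mapsto\begin{pmatrix}t^2&p\\0&1\end{pmatrix},\quad \sigma_1^3\mapsto\begin{pmatrix}-t^3&q\\0&1\end{pmatrix},\quad \sigma_2^2\mapsto\begin{pmatrix}1&0\\tp&t^2\end{pmatrix},\quad \sigma_2^3\mapsto\begin{pmatrix}1&0\\tq&-t^3\end{pmatrix},$$
$$\sigma_1^3\sigma_2^2\mapsto\begin{pmatrix}t-2t^2+t^3-t^4&t^2q\\tp&t^2\end{pmatrix},\qquad \sigma_1^2\sigma_2^3\mapsto\begin{pmatrix}t-t^2+2t^3-t^4&-t^3p\\tq&-t^3\end{pmatrix}.$$
The trace of the product is the sum of
$$\begin{aligned}
(t-2t^2+t^3-t^4)(t-t^2+2t^3-t^4)&=t^2-3t^3+5t^4-7t^5+5t^6-3t^7+t^8,\\
t^2q\cdot tq=t^3q^2&=t^3-2t^4+3t^5-2t^6+t^7,\\
tp\cdot(-t^3p)=-t^4p^2&=-t^4+2t^5-t^6,\\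
t^2\cdot(-t^3)&=-t^5,
\end{aligned}$$
which is $t^2-2t^3+2t^4-3t^5+2t^6-2t^7+t^8$. The determinant is $(-t)^{10}=t^{10}$. So
$$(1+t+t^2)\Delta_B\doteq1-t^2+2t^3-2t^4+3t^5-2t^6+2t^7-t^8+t^{10},$$
$$\Delta_B\doteq1-t-t^2+4t^3-5t^4+4t^5-t^6-t^7+t^8.\tag{4}$$
(Multiply back to check; also $\Delta_B(1)=1$.) The coefficients of $t$ and $t^2$ are both $-1$, so by (3) $w_{HF}(B)\ge2$. Lowrance's theorem says $w_{HF}(K)\le g_T(K)+1$ for every knot. Since $B$ has a diagram of Turaev genus 1, we get $2\le w_{HF}(B)\le g_T(B)+1\le2$. Therefore
$$w_{HF}(B)=2,\qquad g_T(B)=1.\tag{5}$$

Both adequate knots satisfy $w_{HF}=g_T+1$. Does this always happen?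

## 2. Lowrance's inequality on adequate knots

There is good reason to hope so. Let $\widetilde{Kh}^{i,j}(K)$ be reduced Khovanov homology, with homological grading $i$ and quantum grading $j$, graded by $\delta=j/2-i$. Let $w_{KH}(K)=\delta_{\max}-\delta_{\min}+1$ over the $\delta$-gradings in which it is nonzero. A nontrivial alternating knot has $w_{KH}=1$. For every knot $w_{KH}(K)\le g_T(K)+1$, and Abe proved that this is an equality for adequate knots: for adequate $K$,
$$g_T(K)=w_{KH}(K)-1=c(K)-\operatorname{span}V_K(t),\tag{6}$$
where $c(K)$ is the crossing number and $V_K$ the Jones polynomial. The survey of Abhijit Champanerkar and Ilya Kofman, "A survey on the Turaev genus of knots", arXiv:1406.1945 (2014), asks the same for knot Floer homology: is Lowrance's inequality $w_{HF}(K)\le g_T(K)+1$ an equality for every adequate knot?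

The answer is no. The knots $W_D(3,-3)$ in the following statements are built in Section 4.

**Theorem A.** Let $W=W_D(3,-3)$ with $D$ the standard 4-crossing diagram of the figure-eight knot. Then $W$ is adequate, $c(W)=22$, $g_T(W)=4$, $w_{KH}(W)=5$ and $w_{HF}(W)\le3$.

So $w_{HF}(W)\le3<5=g_T(W)+1$. The failure can be made as large as one likes. For $a,b\ge1$ let $J_{a,b}$ be the boundary of the plumbing of two unknotted annuli with framings $a$ and $-b$, with its standard diagram $D$, which has two twist regions, of $2a$ and $2b$ crossings. For $a\le b$ let $W_{a,b}=W_D(3,-3)$, and $W_a=W_{a,a}$. Then $W_1$ is the knot of Theorem A.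

**Theorem B.**
1. For $1\le a\le b$, $W_{a,b}$ is adequate with $g_T=2a+2b$ and $w_{HF}\le3$.
2. $w_{HF}(W_a)=3$ exactly, while $g_T(W_a)=4a$ and $w_{KH}(W_a)=4a+1$.
3. For all $j\ge0$, $a\ge1$ there is an adequate knot with $w_{HF}=3+j$ and $g_T=4a+j$. Thus every width $w\ge3$ occurs with arbitrarily large gap $g_T+1-w_{HF}$.
4. For every $g\ge4$ there is an adequate knot with $g_T=g$ for which equality fails. For every $g\ge0$ there is an adequate knot with $g_T=g$ for which equality holds.

In particular the gap $g_T+1-w_{HF}$ is unbounded on adequate knots, even among those with $w_{HF}=3$.

Coefficients are $\mathbb F=\mathbb Z/2$ throughout. By universal coefficients the rank over $\mathbb Q$ in each bigrading is at most that over $\mathbb F$, so upper bounds for $w_{HF}$ over $\mathbb F$ also hold over $\mathbb Q$.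

## 3. Facts about knot Floer homology and adequate diagrams

Write $\operatorname{supp}L\subset\frac12\mathbb Z$ for the set of $\delta$-gradings in which $\widehat{HFK}(L)\ne0$. For an $\ell$-component link, $M$ means the integral Maslov grading plus $\frac{\ell-1}2$, the normalization of Ozsváth–Szabó's knotification definition. The unknot $U$ has $\operatorname{supp}U=\{0\}$. Signatures are normalized by $\sigma(T(2,3))=-2$. For a set $S$ of numbers, $S+x$ is its translate.

**Fact 1** (Ozsváth–Szabó, *Holomorphic disks and knot invariants*, 2004). There is a symmetry $\widehat{HFK}_m(K,s)\cong\widehat{HFK}_{m-2s}(K,-s)$, which preserves $\delta$. Mirroring replaces $\operatorname{supp}$ by $-\operatorname{supp}$; reversing orientation preserves $\widehat{HFK}$. For a link $L$ and a knot $K$, $\widehat{HFK}(L\#K)\cong\widehat{HFK}(L)\otimes\widehat{HFK}(K)$. Also $\widehat{HFK}(K,s)=0$ for $|s|>g(K)$, and the graded Euler characteristic is $\Delta_K$. Finally, $\widehat{HFK}(K)$ is the homology of the associated graded of a filtered complex whose total homology is $\widehat{HF}(S^3)=\mathbb F_{(0)}$, one copy of $\mathbb F$ in degree $0$.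

*The reduced model.* We use the last sentence as follows. Suppose that in a filtered basis $\partial x$ contains a basis element $y$ of the same filtration level as $x$. Cancel the pair: drop $x,y$, and whenever $\partial u$ contains $y$, add $\partial x-y$ to $\partial u$ and then drop any $x$. If $\partial u$ contains $y$, then $u$ has level at least that of $y$, which is the level of $x$, hence at least that of each term of $\partial x$. So the new differential is still filtered, and the cancellation is a filtered homotopy equivalence. Repeat until no such pair is left. The result is a filtered complex whose differential strictly lowers $A$ and lowers $M$ by $1$. Its associated graded has zero differential, so its underlying bigraded group is $\widehat{HFK}(K)$, and its total homology is $\mathbb F_{(0)}$. The subcomplex $\mathcal F(K,i)$ is spanned by the part with $A\le i$.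

**Fact 2** (Ozsváth–Szabó, *Heegaard Floer homology and alternating knots*, 2003). If $K$ is alternating, $\widehat{HFK}(K,s)$ lies in Maslov degree $s+\sigma/2$, so $\operatorname{supp}K=\{-\sigma/2\}$; and $\tau(K)=-\sigma/2$.

So $T(2,-3)$ has support $\{-1\}$. For the figure-eight, $\widehat{HFK}$ is $\mathbb F_{(1)},\mathbb F^3_{(0)},\mathbb F_{(-1)}$ in $A=1,0,-1$.

**Fact 3** (Ozsváth–Szabó, *On the skein exact sequence for knot Floer homology*, 2007). For an oriented skein triple there is, in integral Maslov gradings, an exact sequence
$$\widehat{HFK}_m(L_+,s)\to\widehat{HFK}_m(L_-,s)\to\big(\widehat{HFK}(L_0)\otimes J\big)_{m-1,s}\to\widehat{HFK}_{m-1}(L_+,s).$$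
Here $J=\mathbb F$ in bidegree $(0,0)$ if the two strands lie on the same component of $L_+$. Otherwise $J$ is 4-dimensional with $(A,M)$-gradings $(1,0),(0,-1),(0,-1),(-1,-2)$.

Let us convert this to $\delta$-gradings. Say $L_\pm$ have $\ell$ components. In the first case $L_0$ has $\ell+1$, so its normalized grading gets an extra $\frac12$: the first map preserves $M$, and each of the other two lowers $M$ by $\frac12$. In the second case $L_0$ has $\ell-1$ components, and its normalized grading loses $\frac12$. If we replace $J$ by $V'$ with gradings $(1,1),(0,0),(0,0),(-1,-1)$, that is, raise $M$ by $1$, then again the second and third maps each lower $M$ by $\frac12$. All of $V'$ lies in $\delta=0$, so tensoring with it does not change the support. All maps preserve $A$. Now an element of $\widehat{HFK}(L_+)$ in grading $\delta$ either has nonzero image in $L_-$, in grading $\delta$, or by exactness comes from $L_0$, in Maslov grading higher by $\frac12$, that is, from grading $\delta-\frac12$. Arguing the same way at the other two places,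
$$\operatorname{supp}L_+\subset\operatorname{supp}L_-\cup(\operatorname{supp}L_0+\tfrac12),\tag{7}$$
$$\operatorname{supp}L_-\subset\operatorname{supp}L_+\cup(\operatorname{supp}L_0-\tfrac12),\tag{8}$$
$$\operatorname{supp}L_0\subset(\operatorname{supp}L_-+\tfrac12)\cup(\operatorname{supp}L_+-\tfrac12).\tag{9}$$

Example: with $L_+=T(2,3)$, $L_-=U$ and $L_0$ the positive Hopf link, (9) gives $\operatorname{supp}L_0\subset\{0+\frac12\}\cup\{1-\frac12\}=\{\frac12\}$.

**Fact 4** (Hedden, *Knot Floer homology of Whitehead doubles*, Geom. Topol. 11 (2007), Thm 1.2). Let $D_+(K,t)$ be the positive-clasped $t$-twisted Whitehead double and $g=g(K)$. For $t\ge2\tau(K)$,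
$$\widehat{HFK}_*(D_+(K,t),1)\cong\mathbb F_{(1)}^{\,t-2g-2}\oplus\bigoplus_{i=-g}^{g}\big[H_{*-1}(\mathcal F(K,i))\big]^2,\tag{10}$$
where a negative exponent means a quotient.

Example: $K$ the figure-eight, $t=0$. In the reduced model, the element in degree $-1$ must be a boundary, since the total homology lies in degree $0$, so $\mathbb F^3_{(0)}\to\mathbb F_{(-1)}$ is onto. Hence $H_*(\mathcal F(K,i))$ is $\mathbb F_{(-1)}$, $\mathbb F^2_{(0)}$, $\mathbb F_{(0)}$ for $i=-1,0,1$. The sum in (10) is $\mathbb F^2_{(0)}\oplus\mathbb F^{4+2}_{(1)}$, and the exponent $-4$ removes four copies of $\mathbb F_{(1)}$. The result is $\mathbb F^2_{(0)}\oplus\mathbb F^2_{(1)}$, with Euler characteristic $0$.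

**Fact 5.** If $D$ is an adequate diagram of $K$, then $\operatorname{span}V_K=\frac12(c(D)+|s_A|+|s_B|-2)$ (Lickorish–Thistlethwaite, 1988) and $c(D)=c(K)$ (Thistlethwaite, 1988). With Abe's theorem (6),
$$g_T(K)=c(D)-\tfrac12\big(c(D)+|s_A|+|s_B|-2\big)=g_T(D).\tag{11}$$
A reduced alternating diagram is adequate and has $|s_A|+|s_B|=c+2$.

By (11), one adequate diagram determines $g_T$ exactly. So a negative answer needs an adequate diagram whose circles are few compared with its crossings, on a knot whose Floer homology is confined to few diagonals.

## 4. Two twist rows in a doubled strand

Let $D$ be a diagram of a knot $K$ with writhe $f$. Take the blackboard 2-parallel of $D$. In a small box on one edge of $D$, drawn horizontally, replace the two parallel strands by a tangle with outer endpoints $TL,BL$ on the left and $TR,BR$ on the right. The tangle consists of two horizontal twist rows, one above the other: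

* a top row with endpoints $TL,TR,ML,MR$ and $|a|$ crossings;
* a bottom row with endpoints $ML,MR,BL,BR$ and $|b|$ crossings.

Orient both strands of the top row rightwards and both strands of the bottom row leftwards. At $MR$ the top row exits and the bottom row enters; at $ML$ the bottom row exits and the top row enters; outside the box the arcs run $TR\to TL$ and $BL\to BR$. So this is consistent for all $a,b$. The handedness is chosen so that the top crossings have sign $\operatorname{sgn}a$ and the bottom ones sign $\operatorname{sgn}b$.

**Definition 4.** The resulting oriented link is $W_D(a,b)$, written $W(a,b)$ when $D$ is fixed.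

If $a,b$ are odd, the box contains arcs $TL\to MR\to BL$ and $BR\to ML\to TR$. Following $TL\to BL\to BR\to TR\to TL$ we go through everything, so $W_D(a,b)$ is a knot. If just one of $a,b$ is even there are two components, and if both are even there are three, the extra one being a closed middle component. As a satellite of $K$ the knot has winding number $0$, since the two outside arcs run in opposite directions.

**Definition 5.** $A(K,t)$ is the oriented boundary of an embedded annulus with core $K$ and framing $t$.

Its two components run in opposite directions, so its linking number is $-t$. For example $A(U,-1)$ is the positive Hopf link.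

To read crossings in the box, recall: at a positive crossing with both strands going roughly in one direction, the overstrand bears to the right of that direction; at a negative one it bears to the left.

**Identification (i): $W(1,-1)=U$, and also $W(-1,1)=U$.** In $W(1,-1)$ the top crossing is positive with strands going right, so its overstrand descends: $TL\to MR$. The bottom crossing is negative with strands going left, so its overstrand also descends: $MR\to BL$. Thus the arc $TL\to MR\to BL$ is over at both crossings of the bigon. A Reidemeister II move separates the two arcs and leaves the tangle $)($. The link then bounds a band cut open, that is, a disc. In $W(-1,1)$, likewise, the arc $BR\to ML\to TR$ is over at both crossings.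

**Identification (ii): $W(1,-2)=A(K,f+1)$.** Recall Conway's theorem: rational tangles are classified by their fractions. A horizontal row of $n$ crossings has fraction $n$. Setting two tangles side by side adds fractions, and stacking them adds the reciprocals of fractions. A single crossing stacked on a rational tangle gives a rational tangle. Our box is the integral tangle $-2$ with one crossing of fraction $1$ stacked above it, so its fraction is
$$\frac1{\frac11+\frac1{-2}}=2 .$$
Hence it is a horizontal row of two crossings with the handedness of the top crossing. That is a right-handed full twist of the band, which has blackboard framing $f$. Check by linking numbers: in the original picture, $TL\to MR\to ML\to TR$ belongs to one component and $BR\to BL$ to the other, and they cross in the box at the two negative bottom crossings. Outside, each crossing of $D$ gives two crossings between the components, with sign reversed. So the linking number is $-f-1$. (For $W(1,-1)$ the same formula has denominator $0$, giving the fraction $\infty$ of $)($, in agreement with (i).)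

**Identification (iii): $W(0,-3)=A(K,f)\#T(2,-3)$.** With the top row trivial, $TL$ joins $TR$ and $ML$ joins $MR$. The bottom row is a coherently oriented 2-braid with 3 negative crossings, and its upper strand is closed up locally through $ML$ and $MR$. So it is a local $T(2,-3)$ in the lower component of $A(K,f)$. In the same way $W(0,1)=A(K,f)$, since the local knot is a kink.

**Identification (iv): skein triples.** In each row the strands are parallel, so the oriented smoothing removes a crossing, and a crossing change followed by Reidemeister II removes two. Thus at a top crossing with $a>0$
$$(L_+,L_-,L_0)=\big(W(a,b),\,W(a-2,b),\,W(a-1,b)\big),\tag{12}$$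
and at a bottom crossing with $b<0$
$$(L_+,L_-,L_0)=\big(W(a,b+2),\,W(a,b),\,W(a,b+1)\big).\tag{13}$$

**Identification (v): $W(1,1)=D_+(K,f)$.** The arc $TL\to MR\to BL$ is over at the top crossing, while at the bottom (positive) crossing the overstrand is $BR\to ML$. So the two arcs hook in a clasp with two positive crossings. By (i), (iii) and (12), the triple at a clasp crossing is $(D_+(K,f),U,A(K,f))$. Adding kinks to $D$ gives $f$ any value, so for every integer $t$ there is the triple
$$(L_+,L_-,L_0)=(D_+(K,t),\,U,\,A(K,t)).\tag{14}$$

As a check against (10): from (14) the coefficient of $z^2$ in the Conway polynomial of $D_+(K,t)$ is the linking number of $A(K,t)$, which is $-t$, so the coefficient of $T$ in the Alexander polynomial is $-t$. In (10), write $a_s$ for the coefficients of $\Delta_K$. Then $\sum_i\chi(\mathcal F(K,i))=\sum_s(g-s+1)a_s=g+1$, by $\sum a_s=1$ and $a_s=a_{-s}$. So the Euler characteristic is $-(t-2g-2)-2(g+1)=-t$, as it should be.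

## 5. Whitehead doubles: few diagonals, but a clasp that is not adequate

The natural first candidates are the Whitehead doubles themselves. Formula (10) bounds their Floer homology through that of $K$, while the 2-parallel has four crossings for each crossing of $K$. The Floer side works very well.

**Lemma 1.** Let $K$ be an alternating knot with $g(K)=1$ and $\sigma(K)=0$, and let $t\ge0$. Then $\operatorname{supp}D_+(K,t)\subset\{0,1\}$.

*Proof.* Put $J=D_+(K,t)$.

**Step 1: Alexander grading $\pm1$.** The aim is to read off the degrees in (10). By Fact 2, $\widehat{HFK}(K,s)$ lies in degree $s$ for $|s|\le1$ and vanishes otherwise, and $\tau(K)=0$, so (10) applies to $t\ge0$. In the reduced model, $\mathcal F(K,-1)$ lives in degree $-1$ and $\mathcal F(K,0)$ in degrees $-1,0$, so their homologies do too. Also $H_*(\mathcal F(K,1))=\mathbb F_{(0)}$. After the shift by one in (10), everything lies in degrees $0$ and $1$; the first summand has degree $1$, or is a quotient taken, and neither adds a degree. So $\widehat{HFK}(J,1)$ lies in $M\in\{0,1\}$, that is $\delta\in\{0,1\}$. By the symmetry in Fact 1 the same $\delta$'s occur for $A=-1$.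

**Step 2: Alexander grading $0$.** The double bounds a genus-one surface (the annulus plumbed with a Hopf band), so $g(J)\le1$ and only $A=0$ remains. The aim is to show that a class there must be close to a class in $A=1$, or else survive to $\widehat{HF}(S^3)$. Use the reduced model of $J$. Let $0\ne x\in\widehat{HFK}_m(J,0)$, and suppose $\widehat{HFK}_{m+1}(J,1)=0$. By symmetry $\widehat{HFK}_{m-1}(J,-1)\cong\widehat{HFK}_{m+1}(J,1)=0$. Since $\partial x$ lies in that group, $\partial x=0$. Moreover $x$ is not a boundary: the differential strictly lowers $A$, so the component in $A=0$ of a boundary of degree $m$ comes from $\widehat{HFK}_{m+1}(J,1)=0$. So $x$ represents a nonzero class in $H_m(\widehat{CF}(S^3))$, and $m=0$. In all cases, then, $m=0$ or $m+1\in\{0,1\}$. Hence $m\in\{-1,0\}$ and $\delta=-m\in\{0,1\}$. $\square$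

**Lemma 2.** For $K$ and $t$ as in Lemma 1, $\operatorname{supp}A(K,t)\subset\{-\frac12,\frac12\}$.

*Proof.* By (9) for the triple (14), $\operatorname{supp}A(K,t)\subset\{0+\frac12\}\cup\{0-\frac12,1-\frac12\}$. $\square$

So $w_{HF}(D_+(K,t))\le2$, however many crossings $K$ has. What stops the argument is adequacy. Let $D$ be reduced alternating and consider the diagram $W_D(1,1)$. The two rows have the same handedness. In one of the two uniform states both crossings of the clasp are smoothed to $)($, and the box becomes two vertical arcs, $TL$ to $BL$ and $TR$ to $BR$. The two outside arcs that they join are the cut-open push-offs of one circle of the state (we check this in Section 6), so they are all joined into a single circle: from $TL$ to $BL$, around to $BR$, up to $TR$, and around to $TL$. Both clasp crossings face this circle on both sides. By (2) the diagram is not adequate, and (11) says nothing.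

Compare rows of opposite handedness. Then in each uniform state one row is smoothed to $=$, which keeps the two outside arcs apart, and the other to $)($. If the row smoothed to $)($ has a single crossing, that crossing again faces one circle twice. If it has at least two crossings, the small circles between them separate the two sides. So with rows of opposite signs we ask for at least two crossings in each, and for odd numbers so that we get a knot. The smallest choice is $(3,-3)$, up to exchanging the signs. Few diagonals can then be carried over from Lemma 2 by skein triples.

## 6. Adequacy of the doubled diagram with rows $(3,-3)$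

**Proposition 1.** Let $D$ be a reduced alternating diagram of a nontrivial knot $K$, with $c$ crossings. Then the diagram $W=W_D(3,-3)$ with $4c+6$ crossings is adequate, and $c(W)=4c+6$, $g_T(W)=c$, $w_{KH}(W)=c+1$.

*Proof.* Let $X\in\{A,B\}$. We determine $s_X(W)$.

**Step 1: crossings of the 2-parallel.** The aim is to show that outside the box the state consists of two parallel copies of each circle of $s_X(D)$. Draw a crossing of $D$ with strands along the diagonals, $p$: $y=-x$ and $q$: $y=x$, turned so that the $X$-smoothing is $)($. Let its left arc lie on the circle $C_1$ and its right arc on $C_2$. Since $D$ is adequate, $C_1\neq C_2$. The parallel copies are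
$$p_1:\ y=-x+1,\quad p_2:\ y=-x-1,\quad q_1:\ y=x+1,\quad q_2:\ y=x-1,$$
and the four crossings are
$$P_N=p_1\cap q_1=(0,1),\quad P_E=p_1\cap q_2=(1,0),\quad P_W=p_2\cap q_1=(-1,0),\quad P_S=p_2\cap q_2=(0,-1).$$
At all four the over/under pattern is that of the original crossing, so all four are smoothed as $)($. Trace from the left:

* From the NW end of $p_1$ we come to $P_N$. Its left arc turns us onto $q_1$ going down-left to $P_W$. There we arrive from the NE, and the right arc turns us onto $p_2$ going down-right to $P_S$. Its left arc turns us to the SW end of $q_2$. Both ends lie on the side of $C_1$ nearer to the crossing; call this the inner copy of $C_1$.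
* From the NW end of $p_2$ we come to $P_W$, and its left arc turns us to the SW end of $q_1$. This is the outer copy of $C_1$.

Reflection in the $y$-axis exchanges $p_i$ with $q_i$ and gives the right side: the inner copy of $C_2$ uses the right arcs of $P_N$ and $P_S$ and the left arc of $P_E$, and the outer copy uses the right arc of $P_E$. So

* $P_N$ and $P_S$ face the inner copies of $C_1$ and $C_2$;
* $P_W$ faces the two copies of $C_1$, and $P_E$ faces the two copies of $C_2$.

Away from the box, then, the state consists of the two push-offs $C',C''$, one on each side, of every circle $C$ of $s_X(D)$. The box lies on an edge of $D$, which belongs to exactly one circle $C_0$ and is passed once by it, so $C_0'$ and $C_0''$ are each cut open once there, one from $TL$ to $TR$ and one from $BL$ to $BR$.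

**Step 2: the box.** The aim is to see that $C_0'$ and $C_0''$ close up separately. The rows have opposite handedness, so in $s_X$ one row is smoothed to $=$ and the other to $)($. Say the top row becomes $=$, that is, arcs $TL$–$TR$ and $ML$–$MR$. The three crossings of the bottom row become $)($: a left cap $ML$–$BL$, a right cap $MR$–$BR$, and two circles $z_1,z_2$ between them. So the box contains an arc $u$ from $TL$ to $TR$, an arc $\ell$ along $BL,ML,MR,BR$, and $z_1,z_2$. Hence $u$ closes to $C_0'$ and $\ell$ to $C_0''$ (choosing names), which are distinct circles. The top crossings face $C_0',C_0''$. The bottom crossings face $(C_0'',z_1)$, $(z_1,z_2)$, $(z_2,C_0'')$. If instead the bottom row becomes $=$, turn the picture upside down.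

**Step 3: counting.** By Steps 1 and 2, every crossing faces two distinct circles: a copy of $C_1$ and one of $C_2\ne C_1$, or the two distinct copies of one circle, or a pair from Step 2. By (2) the diagram is $X$-adequate. This holds for $X=A,B$, so the diagram is adequate. Also $|s_X(W)|=2|s_X(D)|+2$. Since $|s_A(D)|+|s_B(D)|=c+2$ (Fact 5), the two states of $W$ have $2(c+2)+4=2c+8$ circles together, and
$$g_T=\tfrac12\big(4c+6+2-(2c+8)\big)=c$$
for this diagram. By Fact 5, $c(W)=4c+6$ and $g_T(W)=c$, and by (6) $w_{KH}(W)=c+1$. $\square$

## 7. From annulus links to $W_D(3,-3)$ by skein triples

**Proposition 2.** Let $K$ be an alternating knot with $g(K)=1$ and $\sigma(K)=0$, and let $D$ be a diagram of $K$ with writhe $f\ge0$. Then $\operatorname{supp}W_D(3,-3)\subset\{-1,0,1\}$, so $w_{HF}\le3$.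

*Proof.* We add crossings one at a time, starting from links whose support we know. The hypothesis $f\ge0$ is what lets us use Lemma 2 for $t=f$ and $t=f+1$.

**Step 1: $W(0,-3)$.** This is one of the two starting points. By identification (iii) it is $A(K,f)\#T(2,-3)$. By Lemma 2, Fact 2 and the tensor product formula,
$$\operatorname{supp}W(0,-3)\subset\{-\tfrac12,\tfrac12\}-1=\{-\tfrac32,-\tfrac12\}.$$

**Step 2: $W(1,-3)$.** This is the other starting point. Use (13) with $a=1$, $b=-3$: $L_-=W(1,-3)$, $L_+=W(1,-1)=U$ by (i), and $L_0=W(1,-2)=A(K,f+1)$ by (ii). By (8) and Lemma 2,
$$\operatorname{supp}W(1,-3)\subset\{0\}\cup\big(\{-\tfrac12,\tfrac12\}-\tfrac12\big)=\{-1,0\}.$$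

**Step 3: $W(2,-3)$.** This link is the resolution that we need in Step 4. Use (12) with $a=2$: $L_+=W(2,-3)$, $L_-=W(0,-3)$, $L_0=W(1,-3)$. By (7),
$$\operatorname{supp}W(2,-3)\subset\{-\tfrac32,-\tfrac12\}\cup\big(\{-1,0\}+\tfrac12\big)=\{-\tfrac32,-\tfrac12,\tfrac12\}.$$

**Step 4: $W(3,-3)$.** This reaches the knot itself. Use (12) with $a=3$: $L_+=W(3,-3)$, $L_-=W(1,-3)$, $L_0=W(2,-3)$. By (7),
$$\operatorname{supp}W(3,-3)\subset\{-1,0\}\cup\big(\{-\tfrac32,-\tfrac12,\tfrac12\}+\tfrac12\big)=\{-1,0,1\}.\qquad\square$$

Nothing in this bound depends on the number of crossings of $D$, whereas $g_T$ in Proposition 1 equals that number.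

*Proof of Theorem A.* The figure-eight knot is alternating with $g=1$ and $\sigma=0$. Its standard 4-crossing diagram is reduced alternating with writhe $0$. Proposition 1 with $c=4$ gives that $W$ is adequate, $c(W)=22$, $g_T(W)=4$ and $w_{KH}(W)=5$. Proposition 2 gives $w_{HF}(W)\le3$. $\square$

So Lowrance's inequality is not an equality for all adequate knots.

## 8. Companions with many crossings: the knots $J_{a,b}$

To prove part 1 of Theorem B we check that $J_{a,b}$, with its standard diagram $D$, satisfies the hypotheses of both propositions when $a\le b$.

**Step 1: signature and genus.** A Seifert matrix is $V=\begin{pmatrix}a&1\\0&-b\end{pmatrix}$. The symmetrized form $V+V^T$ has determinant $-4ab-1<0$, so it has one positive and one negative eigenvalue. Hence $\sigma=0$ and $\det J_{a,b}=4ab+1$. Also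
$$\Delta=\det\big(T^{1/2}V-T^{-1/2}V^T\big)=-ab(T-2+T^{-1})+1=-abT+(2ab+1)-abT^{-1}.$$
Its degree is $1$ and the plumbing has genus one, so $g=1$.

**Step 2: the diagram is reduced and alternating.** Inside a twist region all crossings have the same handedness. So up to mirror image there are only two diagrams on this projection, given by the two relative handednesses of the twist regions, that is, framings of opposite or of equal sign. One of the two is alternating. Framings of equal sign have Seifert matrix $\begin{pmatrix}a&1\\0&b\end{pmatrix}$ up to mirror image, and determinant $4ab-1$. The determinant of the alternating diagram is the number of spanning trees of its checkerboard graph, a path of $2a$ edges whose ends are joined by $2b$ parallel edges. A spanning tree is either the whole path, or the path minus one edge plus one of the parallel edges: $1+2a\cdot2b=4ab+1$ trees. So the alternating diagram is the one with framings of opposite sign, which is $D$. The graph has no loop and no bridge, so $D$ is reduced. In Conway's notation $J_{a,b}$ is the two-bridge knot $C(2a,2b)$ up to mirror image.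

**Step 3: writhe.** In each band the two strands are antiparallel, and the boundary of an annulus of framing $n$ has linking number $-n$. So the crossings of the two bands contribute $-2a$ and $+2b$, and
$$f=2(b-a).\tag{15}$$

*Proof of Theorem B, part 1.* Let $1\le a\le b$. By Steps 1 and 2, Proposition 1 applies with $c=2a+2b$: $W_{a,b}$ is adequate with $g_T=2a+2b$. By (15) $f\ge0$, so Proposition 2 applies as well, and $w_{HF}\le3$. $\square$

## 9. The width of $W_a$ is exactly three

*Proof of Theorem B, part 2.* By part 1 and Proposition 1, $g_T(W_a)=4a$ and $w_{KH}(W_a)=4a+1$; and $\operatorname{supp}W_a\subset\{-1,0,1\}$ by Proposition 2. By (15) we have $f=0$, so $W_a$ is the $0$-framed satellite of $J=J_{a,a}$ with rows $(3,-3)$.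

**Step 1: the support is symmetric about $0$.** The aim is $\overline{W_a}=W_a$ up to orientation. Since $2a+\frac1{2a}=\frac{4a^2+1}{2a}$, the knot $J$ is, up to mirror image, the two-bridge knot $S(4a^2+1,2a)$. From $(2a)^2\equiv-1\pmod{4a^2+1}$ the inverse of $2a$ is $-2a$. By the classification of two-bridge knots, in which $S(p,q)=S(p,q^{-1})$ and the mirror image of $S(p,q)$ is $S(p,-q)$, the knot $J$ is amphichiral. Two-bridge knots are also invertible, so $\overline J$ can be carried to $J$ with either orientation of the core.

The mirror image of $W_a$ is the $0$-framed satellite of $\overline J=J$ with rows $(-3,3)$. Now rotate the companion solid torus by $\pi$ about its core. This is isotopic to the identity of the solid torus, through rotations. In the box it is a half-turn about the horizontal axis: it keeps the handedness of each twist row, exchanges the two rows, and keeps horizontal directions, so the new top row is oriented leftwards and the new bottom row rightwards. So it turns rows $(-3,3)$ into rows $(3,-3)$ with the orientation of the link reversed. Hence $\overline{W_a}=W_a$ up to orientation. By Fact 1, $\operatorname{supp}W_a=-\operatorname{supp}W_a$.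

The support is a nonempty symmetric subset of $\{-1,0,1\}$. If it is not $\{0\}$, it contains $\pm1$, and $w_{HF}(W_a)=3$. So it remains to exclude $\{0\}$.

**Step 2: if the support is $\{0\}$, then $W_a$ is fibred.** We first compute $\Delta_{W_a}$. The Alexander polynomial of a satellite with winding number $w$ is that of the pattern, placed in an unknotted solid torus with framing $0$, times $\Delta_J(T^w)$. Here $w=0$ and $\Delta_J(1)=1$. The pattern in the unknotted torus is $W_O(3,-3)$ with $O$ a round circle. The core circle, running between the two rows through $ML$ and $MR$, meets this diagram in two points and separates the top row from the bottom row, so the knot is $T(2,3)\#T(2,-3)$. Therefore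
$$\Delta_{W_a}=(T-1+T^{-1})^2=T^2-2T+3-2T^{-1}+T^{-2}.\tag{16}$$
(The signs alternate, so the sign test (3), which settled the knot $B$, gives no information here.)

Suppose $\operatorname{supp}W_a=\{0\}$. Then in each Alexander grading there is only one Maslov grading, and $\dim\widehat{HFK}(W_a,s)$ is the absolute value of the coefficient of $T^s$ in (16). The top nonzero group is $\widehat{HFK}(W_a,2)\cong\mathbb F$. Knot Floer homology detects the genus (Ozsváth–Szabó), so $g(W_a)=2$. It also detects fibredness (Ghiggini; Ni; and Juhász, *Floer homology and surface decompositions*, 2008, whose proof uses $\mathbb Z/2$ coefficients): a top group of dimension one means that the knot is fibred. So $W_a$ is fibred, and the commutator subgroup of $\pi_1(S^3\setminus W_a)$, being the fundamental group of the fibre, is free.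

**Step 3: then $W_a$ lies in a ball inside the companion torus.** Let $V\supset W_a$ be the companion solid torus. The meridian of $V$ has linking number $0$ with $W_a$ because the winding number is $0$. The Seifert longitude of $J$ on $\partial V$ bounds a surface outside $V$, so it too has linking number $0$ with $W_a$. So $\pi_1(\partial V)$ maps into the commutator subgroup. Abelian subgroups of a free group are cyclic, so $\pi_1(\partial V)\cong\mathbb Z^2$ does not inject. By the loop theorem $\partial V$ has a compressing disc in $S^3\setminus W_a$. The disc is not outside $V$, because $J$ is knotted. So it lies in $V\setminus W_a$, and it is a meridian disc of $V$. Cutting $V$ along it leaves a ball that contains $W_a$.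

**Step 4: contradiction.** A knot in a ball in $V$ keeps its knot type when $V$ is re-embedded as an unknotted solid torus with framing $0$. By the computation in Step 2 this gives $W_a=T(2,3)\#T(2,-3)$. This knot is alternating: cut each of the two alternating diagrams at an edge that leaves an overcrossing and arrives at an undercrossing, moved to the outside with the outer region on its right, and join them; both new edges again go from over to under. So $g_T(W_a)=0$, contradicting $g_T(W_a)=4a$. Hence $\operatorname{supp}W_a\neq\{0\}$, and $w_{HF}(W_a)=3$. $\square$

## 10. Connected sums with the ten-crossing knot $B$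

To realize the other widths and genera we add copies of the knot $B$ of Section 1, which by (5) has $g_T(B)=1$ and $w_{HF}(B)=2$, and which has an adequate diagram.

**Lemma 3.** On adequate knots $g_T$ is additive under connected sum, and the sums are adequate. On all knots $w_{HF}-1$ is additive.

*Proof.* In $s_X(D_1\#D_2)$ the circle through the chosen edge of $D_1$ and the one through the chosen edge of $D_2$ become one circle, and all others are unchanged. So two distinct circles of $s_X(D_1)$ give distinct circles, and likewise for $D_2$: if $D_1,D_2$ are adequate, so is $D_1\#D_2$ by (2). Also $|s_X(D_1\#D_2)|=|s_X(D_1)|+|s_X(D_2)|-1$ and $c$ is additive, so in (1) the numerator for the sum is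
$$c(D_1)+c(D_2)+2-\sum_{X}\big(|s_X(D_1)|+|s_X(D_2)|-1\big),$$
which is the sum of the two numerators. So $g_T(D)$ is additive, and by (11) so is $g_T$ on adequate knots. By the tensor product formula over a field, $\delta_{\max}$ and $\delta_{\min}$ are additive, hence so is $w_{HF}-1=\delta_{\max}-\delta_{\min}$. $\square$

*Proof of Theorem B, part 3.* Take $W_a\#B^{\#j}$. By Lemma 3, part 2 and (5) it is adequate with $g_T=4a+j$ and $w_{HF}=1+2+j=3+j$. The gap $g_T+1-w_{HF}$ is $4a-2$, which is arbitrarily large for each fixed width $w=3+j$. $\square$

*Proof of Theorem B, part 4.* *Failure.* For even $g\ge4$ write $g=2a+2b$ with $1\le a\le b$ and take $W_{a,b}$: it has $g_T=g$ and $w_{HF}\le3<g+1$. For odd $g\ge5$ write $g-1=2a+2b$ with $1\le a\le b$ and take $W_{a,b}\#B$: it has $g_T=g$ and $w_{HF}\le4<g+1$.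

*Equality.* Take $B^{\#g}$, or the unknot if $g=0$: it has $g_T=g$ and $w_{HF}=g+1$. $\square$

**Remark.** For $g_T=0$ equality is automatic. The arguments above do not decide whether equality can fail for adequate knots with $g_T\in\{1,2,3\}$, nor whether an adequate knot with $g_T>0$ can have $w_{HF}=1$. The fibredness theorem enters only through the exact value $w_{HF}(W_a)=3$, hence only in parts 2 and 3 of Theorem B.
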